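
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}

\title{The freezing sandpile prediction problem is in $\mathsf{NC}$}


\begin{abstract}
In the freezing sandpile on $\mathbb Z^2$ a cell holding at least four grains may fire once: it gives one grain to each of its four neighbors and is frozen from then on. The prediction problem asks whether a given cell of a finite configuration ever fires. We prove that the set of all cells that fire is computable in $\mathsf{AC}^2$. So the problem lies in $\mathsf{NC}$, and if $\mathsf{NC}\neq\mathsf P$ it is not $\mathsf P$-hard. The proof certifies that cells do \emph{not} fire. If the fired set is connected, the unfired set becomes tree-like after one vertical cut, and tree-like certificates can be found in logarithmic depth; several seeds are treated in logarithmically many merging phases. The method extends to monotone freezing networks on planar graphs of arbitrary degree. In contrast, the analogous problem on $\mathbb Z^d$ is $\mathsf P$-complete for every fixed $d\ge3$.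
\end{abstract}

\section{Introduction}

\subsection{The question}

The \emph{neighbors} of a cell $(i,j)\in\mathbb Z^2$ are $(i\pm1,j)$ and $(i,j\pm1)$. A configuration $c\in(\mathbb N\cup\{-\infty\})^{\mathbb Z^2}$ records how many grains of sand each cell holds, with the convention $-\infty+1=-\infty$. A cell $v$ with $c(v)\ge4$ is \emph{unstable} and may fire: its content becomes $-\infty$, and each of its four neighbors gains one grain. A fired cell never becomes unstable again, so each cell fires at most once. Unstable cells are fired, in any order, until none is left.

From now on $c$ denotes the initial configuration. Only the following matters in this dynamics: a cell $v$ that has not fired holds $c(v)$ plus the number of its fired neighbors, and it may fire once this sum is at least $4$. The set of cells that eventually fire does not depend on the order of firings (Lemma~\ref{lem:closure}).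

The \emph{freezing sandpile prediction problem} (FSPP) is the following decision problem. The input is a finite configuration, with contents in $\{0,1,2,3,4\}$ on an $n\times n$ square and content $0$ outside, together with a cell $u$. The question is whether $u$ ever fires.

Simulation shows that FSPP is in $\mathsf P$. Can one do essentially better than simulate? Goles, Montealegre and Perrot \cite{GMP} leave open whether FSPP is in $\mathsf{NC}$ or $\mathsf P$-hard, and each answer has something in its favor. A cell with three grains fires as soon as one neighbor has fired, so it is an OR of its neighbors; a cell with two grains waits for two neighbors. A configuration thus resembles a monotone Boolean circuit, and evaluating monotone circuits is $\mathsf P$-complete \cite{Gol}. The process can also be long. Let a path of three-grain cells wind through the square, with walls of empty cells, one cell thick, between its turns, and give its first cell four grains: about $n^2/2$ cells fire, one after the other. On the other hand, a path of three-grain cells carries a firing in both directions, and two such paths in the plane cannot cross without touching. In three dimensions both obstacles can be overcome, and the problem becomes $\mathsf P$-complete (Theorem~\ref{thm:dim}).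 We show that the plane is different: there the problem is in $\mathsf{NC}$.

\subsection{Results}

$\mathsf{AC}^k$ denotes logspace-uniform circuits of polynomial size and depth $O(\log^kn)$ with AND and OR gates of unbounded fan-in and NOT gates. We use that $\mathsf{AC}^k\subseteq\mathsf{NC}^{k+1}$, that the transitive closure of a relation is computable in $\mathsf{AC}^1$ (square its Boolean matrix $O(\log n)$ times), and that logspace-computable functions are computable in $\mathsf{AC}^1$. The configuration in an instance of FSPP is described by $\Theta(n^2)$ bits, so $n$ may serve as the size parameter.

\begin{theorem}\label{thm:main}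
The set of all cells that fire in an instance of \textup{FSPP} is computable in $\mathsf{AC}^2$. Hence \textup{FSPP} $\in\mathsf{AC}^2\subseteq\mathsf{NC}^3\subseteq\mathsf{NC}$, unconditionally. If $\mathsf{NC}\neq\mathsf P$, then \textup{FSPP} is not $\mathsf P$-hard under $\mathsf{AC}^0$, logspace or $\mathsf{NC}$ many-one reductions.
\end{theorem}

\begin{theorem}\label{thm:planar}
Let $G=(V,E)$ be a finite simple planar graph of arbitrary degrees. Let each $v\in V$ carry a monotone Boolean function $\varphi_v$ of its neighbors, given either
\begin{itemize}
\item[(a)] by a truth table on a listed subset of its neighbors, or
\item[(b)] as a weighted threshold $\varphi_v(X)=\bigl[\sum_{u\in X\cap N(v)}w_v(u)\ge\theta_v\bigr]$ with non-negative integers $w_v(u),\theta_v$ in unary.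
\end{itemize}
Then the least set $F\subseteq V$ with $\varphi_v(F)=0$ for all $v\notin F$ is computable in $\mathsf{AC}^2$. This $F$ is the set of vertices that ever fire under the freezing dynamics.
\end{theorem}

Here $[\,\cdot\,]$ is $1$ if the statement inside holds and $0$ otherwise, and in the freezing dynamics a vertex $v$ may fire, once and for all, when $\varphi_v$ takes the value $1$ on the set of fired vertices. Corollary~\ref{cor:applications} lists consequences: freezing sandpiles, bootstrap percolation and majority on planar graphs, planar monotone circuits, planar Horn satisfiability, and planar $k$-cores.

\begin{theorem}\label{thm:dim}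
Let \textup{FSPP}$_d$ be the analogue on $\mathbb Z^d$: firing threshold $2d$, contents in $\{0,\dots,2d\}$ on an $n^d$ cube, and $0$ outside. It is in $\mathsf{AC}^2$ for $d\le2$. It is $\mathsf P$-complete under logspace reductions for every fixed $d\ge3$, already with contents in $\{0,2d-2,2d-1,2d\}$.
\end{theorem}

\subsection{The idea on a $3\times3$ square}\label{sec:idea}

A proof that $u$ fires is a firing sequence, which may be long. We certify the opposite. Let $W$ be a set of cells of the square such that
\begin{equation}\label{eq:stableintro}
c(v)+\#\{\text{neighbors of $v$ in the square but not in }W\}\le3\qquad\text{for all }v\in W .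
\end{equation}
Then no cell of $W$ can be the first of $W$ to fire, so none fires. (Cells outside the square never fire, as we check in Section~\ref{sec:networks}.) The set of all unfired cells satisfies \eqref{eq:stableintro} and is the largest such $W$. The question is how to find $W$ quickly in parallel. This would be easy if the cells of $W$ supported each other along a tree, because small tree-shaped proofs can be found in logarithmic depth. But cells may support each other around a cycle.

\begin{example}\label{ex:ring}
Take a $3\times3$ square with $4$ grains in the center, $3$ in each corner and $2$ in the other four cells (Figure~\ref{fig:ring}). The center fires. Each side cell then holds $3$ grains, each corner holds $3$, and nothing else happens. A corner stays unfired only because \emph{both} adjacent side cells do, and a side cell, next to the fired center, only because \emph{both} adjacent corners do. The center, with its $4$ grains, cannot belong to a set $W$ as in \eqref{eq:stableintro}. So the only non-empty such set is the whole ring of eight cells.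

Split the ring into maximal vertical segments (\emph{runs}): the left column $L$, the right column $R$, the bottom cell $B=(2,1)$ and the top cell $T=(2,3)$. Joining runs that touch horizontally gives a $4$-cycle $L,B,R,T$. Now assume for the moment that $T$ does not fire. What is left is the path $L,B,R$, and it can be checked from one end to the other. Scan $L$ from bottom to top: $(1,1)$ needs $B$ to be unfired, which we promise to verify; $(1,2)$ survives although the center has fired, since $2+1\le3$; $(1,3)$ is safe because of the assumption on $T$. To redeem the promise, scan $B$: its left neighbor belongs to $L$, from where we came, it needs $(3,1)\in R$, and with the fired center it holds $2+1\le 3$ grains. Finally scan $R$ in the same way. At the end we check the assumption: $(2,3)$ has the neighbors $(1,3)$ and $(3,3)$, now verified, and the fired center, so it holds $2+1\le3$ grains. The assumption is consistent, and all eight cells are certified.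
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\fill[black!70] (1,1) rectangle (2,2);
\fill[black!20] (1,2) rectangle (2,3);
\draw (0,0) grid (3,3);
\foreach \x/\y/\c in {0/0/3,2/0/3,0/2/3,2/2/3,0/1/2,2/1/2,1/0/2,1/2/2}
  \node at (\x+0.5,\y+0.5) {$\c$};
\node[white] at (1.5,1.5) {$4$};
\node (L) at (5.5,1.5) {$L$};
\node (B) at (7,0.4) {$B$};
\node (R) at (8.5,1.5) {$R$};
\node (T) at (7,2.6) {$T$};
\draw (L)--(B)--(R);
\draw[dashed] (L)--(T)--(R);
\end{tikzpicture}
\caption{Left: grain numbers on a $3\times3$ square; only the dark center fires. Right: the runs of the eight unfired cells, joined when they touch horizontally, form a cycle. Removing the run $T$ above the fired cell (light gray) leaves the path $L,B,R$.}\label{fig:ring}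
\end{figure}

Two facts make this a general method. First, if the fired set is connected, then removing \emph{one} run of the unfired set, namely the (possibly empty) part of some column above its highest fired cell, leaves a forest of runs (Lemma~\ref{lem:forest}). There are only $n^2$ candidates for this cut, so we try them all. This is where planarity enters, through the Jordan curve theorem.

Second, if the fired set has $s$ components, cutting once per component would mean trying $n^{2s}$ combinations. Instead we work in phases. In each phase we compute, separately for each current cluster, what that cluster alone would cause to fire. Any cell that still wants to fire must then touch two different clusters, and its firing merges them. So the number of clusters that are still active at least halves, and $O(\log n)$ phases suffice. This part is valid on every graph, and we present it first (Section~\ref{sec:phases}). Sections~\ref{sec:certificates}--\ref{sec:parallel} treat one connected seed in the plane and prove Theorem~\ref{thm:main}. Sections~\ref{sec:planar} and~\ref{sec:dim} contain Theorems~\ref{thm:planar} and~\ref{thm:dim}. The method uses throughout that a cell fires at most once; we make no claim about the non-freezing sandpile.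

\section{Networks, closures, and held vertices}\label{sec:networks}

Let $H$ be a finite simple graph with vertex set $V$; $N(v)$ is the set of neighbors of $v$. A \emph{network} $f$ on $H$ assigns to each $v$ a monotone function $f_v:2^{N(v)}\to\{0,1\}$. For $X\subseteq V$ we write $f_v(X)=f_v(X\cap N(v))$. A set $X$ is \emph{closed} if $f_v(X)=0$ for all $v\notin X$.

\begin{lemma}\label{lem:closure}
Let $X\subseteq V$. Starting from $X$, repeatedly add a vertex $v$ outside the current set $X'$ with $f_v(X')=1$, until this is impossible. The result is the least closed superset of $X$; we denote it by $\operatorname{cl}_f(X)$.
\end{lemma}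

\begin{proof}
The result is closed. Let $C\supseteq X$ be any closed set. If $X'\subseteq C$ and $f_v(X')=1$, then $f_v(C)=1$ by monotonicity, so $v\in C$ because $C$ is closed. By induction the result is contained in $C$.
\end{proof}

\paragraph{FSPP as a network.} Let $Q=\{1,\dots,n\}^2$ be the input square; $(x,y)\in Q$ is the cell in column $x$ and row $y$, and ``up'' means increasing $y$. No cell outside $Q$ ever fires. Indeed, such a cell has at least two neighbors outside $Q$: if its column is not in $[1,n]$, its two vertical neighbors; otherwise its row is not in $[1,n]$, and its two horizontal neighbors. Having no grains, the first outside cell to fire would need four fired neighbors, but at least two of them are outside and unfired. So we may work on the grid graph on $Q$ with the monotone functions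
\begin{equation}\label{eq:fspp}
f_v(X)=\bigl[\,c(v)+|X\cap N(v)|\ge4\,\bigr],\qquad N(v)\subseteq Q .
\end{equation}
By Lemma~\ref{lem:closure}, the set of cells that fire is $\operatorname{cl}_f(\emptyset)$, in whatever order they fire. From now on a \emph{grid network} is a network on the grid graph on $Q$, each $f_v$ given by a truth table (with at most $16$ entries), and a set of cells is \emph{connected} if it is connected in the grid graph. The tables of \eqref{eq:fspp} are computable in $\mathsf{AC}^0$, so the first claim of Theorem~\ref{thm:main} follows from the next theorem.

\begin{theorem}\label{thm:grid}
Given a grid network $f$, the set $\operatorname{cl}_f(\emptyset)$ is computable in $\mathsf{AC}^2$.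
\end{theorem}

\paragraph{Held vertices and stable sets.} Since we certify unfired cells, we look at networks from the other side. For $A\subseteq V$, a vertex $v$ is \emph{held} by $A$ if $f_v(V\setminus A)=0$: as long as $A$ stays unfired, nothing can make $v$ fire. For \eqref{eq:fspp} this says $c(v)+|N(v)\setminus A|\le3$, as in \eqref{eq:stableintro}. We use two immediate facts.
\begin{itemize}
\item[(H1)] If $v$ is held by $A$ and $A\cap N(v)\subseteq A'$, then $v$ is held by $A'$ (monotonicity).
\item[(H2)] A set $X$ is closed if and only if every vertex of $V\setminus X$ is held by $V\setminus X$.
\end{itemize}

Now let $K,T\subseteq V$ be disjoint. Think of $K$ as known to fire and of $T$ as provisionally assumed not to fire. A set $W\subseteq V\setminus(K\cup T)$ is \emph{$T$-stable} if every $v\in W$ is held by $W\cup T$. By (H1), unions of $T$-stable sets are $T$-stable. In the next lemma, part (a) says that a verified assumption is correct, and part (b) that a correct assumption can be verified.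

\begin{lemma}\label{lem:sandwich}
Let $g$ be a network on $H$, let $K,T$ be disjoint, and let $F=\operatorname{cl}_g(K)$ and $U=V\setminus F$.
\begin{itemize}
\item[(a)] If $W$ is $T$-stable and every $v\in T$ is held by $W\cup T$, then $W\cup T\subseteq U$.
\item[(b)] If $T\subseteq U$, then $U\setminus T$ is $T$-stable and every $v\in T$ is held by $U$.
\item[(c)] If $K$ is non-empty and connected and $g_v(\emptyset)=0$ for all $v\notin K$, then $F$ is connected.
\end{itemize}
\end{lemma}

\begin{proof}
(a) All vertices of $W\cup T$ are held by $W\cup T$, so $V\setminus(W\cup T)$ is closed by (H2). It contains $K$, hence it contains $F$.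

(b) Since $F$ is closed, (H2) says that all vertices of $U=(U\setminus T)\cup T$ are held by $U$. Moreover $U\cap K=\emptyset$.

(c) In the process of Lemma~\ref{lem:closure}, an added vertex $v$ satisfies $g_v(X')=1$ and $g_v(\emptyset)=0$, so it has a neighbor in the current set $X'$. Hence the current set stays connected.
\end{proof}

\section{From many seeds to one connected seed}\label{sec:phases}

Let $f$ be a network on $H$ and $F^*=\operatorname{cl}_f(\emptyset)$. Suppose we can compute closures of \emph{connected} sets $K$ when nothing outside $K$ fires spontaneously. How do we get $F^*$, which may grow from many scattered seeds? We let clusters grow separately and then look at what remains to be done.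

For $X\subseteq F^*$ let
\[
Z(X)=\{v\in V\setminus X: f_v(X)=1\},\qquad Y=X\cup Z(X).
\]
As $F^*$ is closed, $Y\subseteq F^*$. Call a connected component of $Y$ \emph{active} if it meets $Z(X)$; let $A_1,\dots,A_r$, $r=r(X)$, be the active components, and let $D=Y\setminus\bigcup_iA_i$ be the dormant rest. Then $D\subseteq X$.

We want to grow each $A_i$ while taking into account that $D$ has fired, but the seed must remain connected. So we absorb $D$ into the functions. We also prevent the growth from re-entering $Y$, so that it cannot jump to other clusters:
\begin{equation}\label{eq:g}
g_v\equiv0\quad(v\in Y),\qquad g_v(S)=f_v(S\cup D)\quad(v\notin Y).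
\end{equation}
This is a network on $H$, and
\begin{equation}\label{eq:gempty}
g_v(\emptyset)=0\quad\text{for all }v ,
\end{equation}
because for $v\notin Y$ we have $f_v(D)\le f_v(X)=0$. Let $C_i=\operatorname{cl}_g(A_i)$ and $X'=Y\cup\bigcup_iC_i=D\cup\bigcup_i C_i$.

\begin{lemma}\label{lem:halving}
Each $C_i$ is connected, $X\subseteq X'\subseteq F^*$, and $r(X')\le r(X)/2$.
\end{lemma}

\begin{proof}
Connectedness is Lemma~\ref{lem:sandwich}(c), whose hypothesis holds by \eqref{eq:gempty}. Clearly $X\subseteq Y\subseteq X'$. When a vertex $v$ is added to the current set $S$ in the construction of $C_i$, then $f_v(S\cup D)=1$, and inductively $S\cup D\subseteq F^*$; hence $v\in F^*$. So $X'\subseteq F^*$.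

Let $v\in Z(X')$. Then $v\notin X'\supseteq Y$. Let $\mathcal I=\{i:N(v)\cap C_i\neq\emptyset\}$.
\begin{itemize}
\item If $\mathcal I=\emptyset$, then $f_v(X')=f_v(D)=g_v(\emptyset)=0$.
\item If $\mathcal I=\{i\}$, then $f_v(X')=f_v(C_i\cup D)=g_v(C_i)=0$, since $C_i$ is closed for $g$ and $v\notin C_i$.
\end{itemize}
Both contradict $f_v(X')=1$. So $v$ has neighbors in $C_i$ and in $C_j$ for some $i\ne j$. The component of $X'\cup Z(X')$ that contains $v$ therefore contains $C_i\cup C_j\supseteq A_i\cup A_j$. Thus each active component of $X'\cup Z(X')$ contains at least two of the non-empty, pairwise disjoint sets $A_1,\dots,A_r$. Distinct components are disjoint, so $2r(X')\le r(X)$.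
\end{proof}

\begin{corollary}\label{cor:phases}
Put $X_0=\emptyset$ and $X_{t+1}=X_t'$. Then $X_t=F^*$ for $t=\lfloor\log_2|V|\rfloor+1$.
\end{corollary}

\begin{proof}
Since $r(X_0)\le|V|<2^t$, Lemma~\ref{lem:halving} gives $r(X_t)<1$, so $Z(X_t)=\emptyset$. Thus $X_t$ is closed and contained in $F^*$, the least closed set.
\end{proof}

For example, let $(1,2)$ and $(3,2)$ hold four grains, $(2,2)$ two grains, and all other cells of a $3\times 3$ square none. In the first phase neither seed alone makes $(2,2)$ fire, so nothing is added to the seeds. But then $(2,2)\in Z(X_1)$ joins both seeds, and one active component is left.

\section{Certificates along runs}\label{sec:certificates}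

From here to the end of Section~\ref{sec:parallel} we work with a grid network $g$ on $Q$, with disjoint sets $K,T\subseteq Q$, and with $\Omega=Q\setminus(K\cup T)$. We turn the scan of Example~\ref{ex:ring} into a formal proof system.

\subsection{Runs and rules}

A \emph{segment} $I=(x,a,b)$, $1\le a\le b\le n$, is the set $\{x\}\times[a,b]\subseteq Q$. The \emph{runs} of a set $W\subseteq Q$ are the maximal segments contained in $W$; they partition $W$. The \emph{run graph} $\mathcal H(W)$ is the simple graph whose vertices are the runs of $W$, two runs being adjacent if they lie in adjacent columns and share a row.

A \emph{rule system} is a finite set $\Sigma$ of statements together with rules of the forms $A\leftarrow$ (axiom), $A\leftarrow B$, and $A\leftarrow B,C$; here $A$ is the head and $B,C$ are the premises. A \emph{derivation} of $A$ is a finite ordered rooted tree labeled by statements, with root label $A$, in which each node together with its children's labels forms a rule. Its size is its number of nodes. $\mathrm{Der}$ is the set of derivable statements and $\mathrm{Der}_M$ the set of those with a derivation of size at most $M$.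

The statements of our rule system $\mathcal R(g,K,T)$ are
\[
\Psi(I,P,y,l,r),\qquad I=(x,a,b),\quad a\le y\le b+1,\quad l,r\in[0,n],
\]
where $I$ is a segment and $P$, the \emph{parent}, is $\emptyset$ or a segment in column $x\pm1$. Read it as follows. We scan the run $I$ upward. The rows below $y$ are done. The parent $P$, from which we came, is unfired. On the left, unfired runs have been promised that cover the rows from $y$ up to $l$; on the right, up to $r$. There are $O(n^8)$ statements. The scan of $I$ starts with
\[
\Phi(I,P)=\Psi(I,P,a,0,0).
\]
All rules require $I\subseteq\Omega$ for the segment $I=(x,a,b)$ of the head.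
\begin{itemize}
\item \textbf{End:} $\Psi(I,P,b+1,l,r)\leftarrow$.
\item \textbf{Up:} $\Psi(I,P,y,l,r)\leftarrow\Psi(I,P,y+1,l,r)$ if $y\le b$ and the cell $(x,y)$ is held by $S\cup T$, where
\begin{equation}\label{eq:S}
S=I\cup P\cup\{(x-1,y):\text{if }y\le l\}\cup\{(x+1,y):\text{if }y\le r\}.
\end{equation}
\item \textbf{Left:} $\Psi(I,P,y,l,r)\leftarrow\Phi(J,I),\ \Psi(I,P,y,b',r)$ if $y\le b$ and $J=(x-1,a',b')$ is a segment with $a'\le y\le b'$.
\item \textbf{Right:} $\Psi(I,P,y,l,r)\leftarrow\Phi(J,I),\ \Psi(I,P,y,l,b')$ if $y\le b$ and $J=(x+1,a',b')$ is a segment with $a'\le y\le b'$.
\end{itemize}
(Cells of $S$ outside $Q$ play no role.) Left and Right \emph{open} the run $J$: they promise that $J$ is unfired and pay with a scan of $J$ whose parent is $I$. The premise of Up and the second premises of Left and Right are called \emph{continuation} premises; they continue the scan of the same $I$ with the same $P$.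

\subsection{Soundness}

\begin{lemma}\label{lem:sound}
If $\Phi(I_0,\emptyset)\in\mathrm{Der}$, then $I_0$ is contained in a $T$-stable set.
\end{lemma}

\begin{proof}
Fix a derivation and the rule used at each of its nodes, and let $W$ be the union of the first arguments of all its node labels. Every node is the head of a rule, so $I_0\subseteq W\subseteq\Omega$.

\emph{Invariant.} At each node $\Psi(I,P,y,l,r)$, with $I$ in column $x$,
\begin{equation}\label{eq:inv}
P\subseteq W,\qquad \{x-1\}\times[y,l]\subseteq W,\qquad\{x+1\}\times[y,r]\subseteq W .
\end{equation}
We check this from the root to the leaves. At the root all three sets are empty. The rule Up shrinks the two intervals. For Left, the premise $\Phi(J,I)$ has parent $I\subseteq W$ and empty intervals (its $l$ and $r$ are $0$), and its continuation premise has $\{x-1\}\times[y,b']\subseteq J\subseteq W$, while $P$ and $r$ are unchanged. Right is the mirror image.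

Now let $v=(x,y)\in W$, say $v\in I=(x,a,b)$, where $I$ is the first argument of some node. Move from this node toward the root as long as the current node is a continuation premise. We stop at the root or at a first premise of Left or Right; in either case the node is $\Phi(I,P)$ for some $P$. From there follow continuation premises away from the root. The tree is finite, so this chain ends, and it can only end at an instance of End, in row $b+1$. The row starts at $a$ and changes only by steps of $+1$, through Up. So Up is applied in row $y$, where $v$ is held by $S\cup T$. By \eqref{eq:inv}, $S\subseteq W$, so $v$ is held by $W\cup T$ by (H1).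
\end{proof}

\subsection{Completeness when the run graph is a forest}

\begin{lemma}\label{lem:complete}
If $W\subseteq\Omega$ is $T$-stable and $\mathcal H(W)$ is a forest, then $\Phi(I_0,\emptyset)\in\mathrm{Der}_{3n^2}$ for every run $I_0$ of $W$.
\end{lemma}

\begin{proof}
Root the tree of $\mathcal H(W)$ that contains $I_0$ at $I_0$. For each run $I=(x,a,b)$ of this tree, with parent $P$ ($P=\emptyset$ for $I_0$), we derive $\Phi(I,P)$, by induction from the leaves of the tree. For $y=a,\dots,b$ do the following.
\begin{enumerate}
\item If $(x-1,y)\in W\setminus P$ and $y>l$, apply Left with $J$ the run of $W$ containing $(x-1,y)$. This run is adjacent to $I$ and different from $P$, so it is a child of $I$, and $\Phi(J,I)$ is derivable by induction.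
\item If $(x+1,y)\in W\setminus P$ and $y>r$, apply Right with $J$ the run of $W$ containing $(x+1,y)$, which is a child of $I$ for the same reason.
\item Apply Up.
\end{enumerate}
Finish with End.

Up is applicable at $v=(x,y)$ because $N(v)\cap W\subseteq S$: the vertical neighbors of $v$ in $W$ belong to $I$ by maximality of the run $I$; a left neighbor in $W$ belongs to $P$, or satisfies $y\le l$ after step~1; a right neighbor in $W$ belongs to $P$, or satisfies $y\le r$ after step~2. Since $v$ is held by $W\cup T$, it is held by $S\cup T$ by (H1).

Each child is opened at most once. Indeed, after opening a left child with top row $b'$ we have $l=b'$, so the next left child is opened in a row above $b'$, and $l$ never decreases; the same holds on the right with $r$. Hence the scan of $I$ contributes at most $|I|$ nodes for Up, one for End, and one per child for Left and Right. Altogether there are at most $|W|+2\cdot\#\{\text{runs}\}\le3n^2$ nodes.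
\end{proof}

The forest hypothesis is needed. Take the network of Example~\ref{ex:ring} with $K=\{(2,2)\}$ and $T=\emptyset$; then no statement $\Phi(I_0,\emptyset)$ is derivable. Indeed, all segments in a derivation lie in $\Omega$, which is the ring. Every cell of the ring needs both its neighbors in the ring, so by the rule Up each scanned segment is a full run, and it must open every neighboring run of the ring other than its parent. This never ends. With $T=\{(2,3)\}$ instead, the cycle is broken, and the scan of Example~\ref{ex:ring} is a derivation.

\section{One cut leaves a forest}\label{sec:forest}

Soundness needs no hypothesis on the shape of $W$; completeness needs a forest. We now show that a single well-chosen cut provides it whenever the fired set is connected. The reason is that a cycle of runs encloses a fired cell, hence all fired cells, and the cut leads from a fired cell to the boundary of the square.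

\begin{lemma}\label{lem:forest}
Let $F\subseteq Q$ be non-empty and connected, and let $U=Q\setminus F$. Let $(x^*,h^*)$ be the highest cell of $F$ in some column $x^*$ that meets $F$, and let $T^*=\{x^*\}\times[h^*+1,n]$ (possibly empty). Then $\mathcal H(U\setminus T^*)$ is a forest.
\end{lemma}

\begin{proof}
If $T^*$ is non-empty, it is a run of $U$. So the runs of $W=U\setminus T^*$ are exactly the runs of $U$ other than $T^*$. Suppose that distinct runs $R_1,\dots,R_k$, $k\ge3$, indices mod $k$, form a cycle in $\mathcal H(W)$. Choose a horizontal grid edge between $R_i$ and $R_{i+1}$ for each $i$, and inside each $R_i$ join the endpoints of the two chosen edges by the vertical path (possibly a single vertex). The runs are disjoint, so the result is a simple closed polygon $\gamma$ made of unit grid edges, with all vertices in $W$. Lattice points and open grid edges that do not belong to $\gamma$ are disjoint from $\gamma$.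

\emph{Some cell of $F$ lies inside $\gamma$.} Let $x_0$ be the least column of the runs of the cycle, and let $R_i$ lie in column $x_0$. Then $R_{i-1}$ and $R_{i+1}$ are distinct runs in column $x_0+1$, so the two chosen edges at $R_i$ are in different rows $a<b$, and $\gamma$ contains the vertical path from $(x_0,a)$ to $(x_0,b)$. Let $R^-$ be the run of the two that contains $(x_0+1,a)$, and let $y^*$ be the row just above the top of $R^-$. Since $(x_0+1,b)\notin R^-$, we have $a<y^*\le b$. Put $p=(x_0+1,y^*)$. By maximality of the run $R^-$ of $U$, $p\in F$. As $(x_0+1,b)\in U$, in fact $a<y^*<b$.

The point $p$ is not a vertex of $\gamma$, so neither $p$ nor the open edge above $p$ meets $\gamma$; in particular, the segment from $p$ to $p'=p+(0,\tfrac12)$ avoids $\gamma$. Consider the horizontal ray from $p'$ to the left. It can meet $\gamma$ only in vertical edges at height $y^*+\tfrac12$ in columns $\le x_0$, and it crosses these transversally. No vertex of $\gamma$ lies left of column $x_0$, so the only candidate is the edge from $(x_0,y^*)$ to $(x_0,y^*+1)$. This edge does belong to $\gamma$, since $a\le y^*<y^*+1\le b$. So the ray crosses $\gamma$ exactly once. A point off a simple closed polygon is inside it if and only if a ray from the point that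 avoids the vertices crosses the polygon an odd number of times. Hence $p'$, and with it $p$, is inside $\gamma$.

\emph{Contradiction.} Grid paths within $F$ avoid $\gamma$, whose vertices are in $W$. As $F$ is connected, $(x^*,h^*)$ is inside $\gamma$ together with $p$. The vertical ray upward from $(x^*,h^*)$ leaves the bounded interior, so it meets $\gamma$. A vertical lattice line meets $\gamma$ only in vertices and vertical edges of $\gamma$, and $(x^*,h^*)$ is not on $\gamma$. So some $(x^*,y)$ with $y>h^*$ is a vertex of $\gamma$ and lies in $W$. But it lies in $T^*$, which is disjoint from $W$.
\end{proof}

Connectedness of $F$ is essential: if $F$ consists of two cells that are not on the boundary of $Q$ and whose columns are at distance at least $2$, then a cut above one of them leaves the cycle of four runs around the other.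

\section{Finding derivations in parallel}\label{sec:parallel}

\subsection{Small derivations}

A derivation of size $3n^2$ may be almost a path, so evaluating it level by level takes too long. The usual remedy is to derive pieces with a gap as well and to split derivations in the middle.

\begin{lemma}\label{lem:der}
Given a rule system by indicator bits for its rules on $\Sigma$, $\Sigma^2$ and $\Sigma^3$, a set $\mathcal S$ with $\mathrm{Der}_M\subseteq\mathcal S\subseteq\mathrm{Der}$ is computable by uniform circuits of unbounded fan-in, size polynomial in $|\Sigma|$ and $\log M$, and depth $O(\log M+1)$.
\end{lemma}

\begin{proof}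
An \emph{$(A,B)$-context} is a tree like a derivation, with root label $A$, except that one distinguished leaf, the \emph{hole}, is labeled $B$ and need not be an axiom. Its size is its number of nodes other than the hole. A single hole labeled $A$ is an $(A,A)$-context of size $0$. Put $T_0=\emptyset$, $G_0=\{(A,A):A\in\Sigma\}$, and let
\begin{itemize}
\item $T_{k+1}$ be $T_k$ together with all $A$ such that, for some $B$, we have $(A,B)\in G_k$ and some rule with head $B$ has all its premises in $T_k$;
\item $G_{k+1}$ be $G_k$ together with all $(A,B)$ such that, for some $C,D$, we have $(A,C),(D,B)\in G_k$ and there is a rule $C\leftarrow D$, or a rule $C\leftarrow D,E$ or $C\leftarrow E,D$ with $E\in T_k$.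
\end{itemize}
One round is a circuit of constant depth and size $O(|\Sigma|^5)$. Gluing trees shows that $T_k\subseteq\mathrm{Der}$ and that each pair in $G_k$ has a context.

\emph{Claim.} Derivations of size at most $2^j$ have their root label in $T_{2j+1}$, and contexts of size at most $2^j$ have their pair in $G_{2j+2}$.

For $j=0$: a derivation of size $1$ is an axiom, in $T_1$. A context of size $0$ is in $G_0$, and one of size $1$ is a rule with one premise, in $G_1$.

\emph{From $j$ to $j+1$, derivations.} Let a derivation have size $m\le2^{j+1}$. Walk down from the root as long as some child has a subtree of size $>m/2$, and stop at $v$. The subtrees at the children of $v$ have size $\le m/2\le2^j$, so their labels are in $T_{2j+1}$. The subtree at $v$ has size $>m/2$, so the context above $v$ has size $<m/2$ and its pair is in $G_{2j+2}$. Hence the root label is in $T_{2j+3}$.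

\emph{From $j$ to $j+1$, contexts.} Contexts of size $0$ are in $G_0$. Let a context have size $m$ with $1\le m\le2^{j+1}$. Count subtree sizes without the hole. Let $v$ be the last node on the path from the root to the hole whose subtree has size $>m/2$; the root qualifies and the hole does not. The context above $v$ has size $<m/2$, and the context rooted at the next node of the path has size $\le m/2$. Both pairs are in $G_{2j+2}$. The other child of $v$, if there is one, is the root of a derivation of size $\le2^{j+1}$, and its label is in $T_{2j+3}$ by the previous paragraph. Hence the pair of the context is in $G_{2j+4}$. This proves the claim.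

Output $\mathcal S=T_{2\lceil\log_2M\rceil+1}$.
\end{proof}

\subsection{One connected seed}

\begin{proposition}\label{prop:seed}
There is an $\mathsf{AC}^1$ circuit family that, given a grid network $g$ and a non-empty connected set $K\subseteq Q$ with $g_v(\emptyset)=0$ for all $v\in Q\setminus K$, outputs $\operatorname{cl}_g(K)$.
\end{proposition}

\begin{proof}
\emph{Algorithm.} For all $(x,h)\in[1,n]^2$ in parallel, let $T=\{x\}\times[h+1,n]$; discard the pair if $T\cap K\neq\emptyset$. Compute the set $\mathcal S$ of Lemma~\ref{lem:der} for the rule system $\mathcal R(g,K,T)$ and $M=3n^2$, and let
\[
G_T=\bigcup\{I:\Phi(I,\emptyset)\in\mathcal S\}.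
\]
\emph{Accept} $T$ if every $v\in T$ is held by $G_T\cup T$. Output $Q\setminus U'$, where $U'$ is the union of the sets $G_T\cup T$ over all accepted $T$.

\emph{Complexity.} For a given statement of the system, and given $T$, the set $S\cup T$ in the rule Up is determined by the indices, so the test in Up reads one table bit of $g$; the test $I\subseteq\Omega$ is an AND of at most $n$ negated bits of $K$ and an index condition. So the rule bits are in $\mathsf{AC}^0$. With $|\Sigma|=O(n^8)$ and $\log M=O(\log n)$, the total depth is $O(\log n)$ and the size polynomial.

\emph{Correctness.} Let $F=\operatorname{cl}_g(K)$ and $U=Q\setminus F$.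

$U'\subseteq U$: let $T$ be accepted and let $\widehat W$ be the union of all $T$-stable sets, which is $T$-stable. Since $\mathcal S\subseteq\mathrm{Der}$, Lemma~\ref{lem:sound} gives $G_T\subseteq\widehat W$. By acceptance and (H1), every $v\in T$ is held by $\widehat W\cup T$. By Lemma~\ref{lem:sandwich}(a), $G_T\cup T\subseteq\widehat W\cup T\subseteq U$.

$U\subseteq U'$: by Lemma~\ref{lem:sandwich}(c), $F$ is connected. Take $T=T^*$ as in Lemma~\ref{lem:forest}. It is one of the sets tried, and it is not discarded since $T^*\subseteq U$ and $K\subseteq F$. By Lemma~\ref{lem:sandwich}(b), $W=U\setminus T$ is $T$-stable, and $\mathcal H(W)$ is a forest by Lemma~\ref{lem:forest}. Lemma~\ref{lem:complete} gives $\Phi(I_0,\emptyset)\in\mathrm{Der}_{3n^2}\subseteq\mathcal S$ for every run $I_0$ of $W$, so $W\subseteq G_T$. Every $v\in T$ is held by $U=W\cup T$ by Lemma~\ref{lem:sandwich}(b), hence by $G_T\cup T$. So $T$ is accepted, and $U=W\cup T\subseteq U'$.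
\end{proof}

\subsection{Proof of Theorems~\ref{thm:grid} and~\ref{thm:main}}

\begin{proof}[Proof of Theorem~\ref{thm:grid}]
By Corollary~\ref{cor:phases} with $V=Q$, it suffices to perform $O(\log n)$ phases $X\mapsto X'$. One phase is in $\mathsf{AC}^1$: the sets $Z(X)$ and $Y$ are computed in $\mathsf{AC}^0$, and the components of $Y$ by transitive closure in $\mathsf{AC}^1$; then the active components, $D$ and the tables of $g$ from \eqref{eq:g} are computed in $\mathsf{AC}^0$. For each cell $a\in Q$ in parallel, the circuit of Proposition~\ref{prop:seed} is run on $g$ and the component of $a$, and its output is suppressed unless $a$ lies in an active component. For active components the hypotheses of the proposition hold by \eqref{eq:gempty}, so the union of the outputs is $\bigcup_iC_i$, and adding $D$ gives $X'$. In total the depth is $O(\log^2n)$ and the size polynomial. Every gate is an AND or OR over index tuples satisfying simple arithmetic conditions, so the family is logspace-uniform.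
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Section~\ref{sec:networks}, a cell $u\in Q$ fires if and only if $u\in\operatorname{cl}_f(\emptyset)$ for the network \eqref{eq:fspp}, and cells outside $Q$ never fire. So by Theorem~\ref{thm:grid} the fired set is computable in $\mathsf{AC}^2$, and FSPP is in $\mathsf{AC}^2\subseteq\mathsf{NC}^3$. The class $\mathsf{NC}$ is closed under $\mathsf{AC}^0$, logspace and $\mathsf{NC}$ many-one reductions, since such reductions are themselves computable in $\mathsf{NC}$. So if FSPP were $\mathsf P$-hard under one of them, then $\mathsf P\subseteq\mathsf{NC}$, and hence $\mathsf{NC}=\mathsf P$.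
\end{proof}

\section{All planar graphs}\label{sec:planar}

A vertex of a planar graph can have more than four neighbors, so it does not fit into a grid cell. But it fits into a vertical \emph{bar} of cells, with its neighbors attached along the bar. Our scans move upward along vertical runs and pass all neighbors of such a bar in order, so they can evaluate the function of the bar on the way, provided this takes only polynomially many states of memory. We first extend Theorem~\ref{thm:grid} to bars and then draw planar graphs with bars.

\subsection{Bar networks}

A \emph{bar network} consists of
\begin{itemize}
\item a partition of $Q$ into segments, called \emph{bars};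
\item an explicitly listed set $\Gamma$ of states with an initial state $q_0$;
\item for each cell $v$ a table $\delta_v:\Gamma\times2^{N(v)}\to\Gamma$, where $N(v)\subseteq Q$ is the set of neighbors of $v$ in the grid on $Q$, and for each bar $\beta$ a set $\mathrm{Acc}_\beta\subseteq\Gamma$.
\end{itemize}
Let $\partial\beta$ be the set of cells of $Q\setminus\beta$ adjacent to $\beta$. As $\beta$ is a straight segment,
\begin{equation}\label{eq:one}
\text{each cell of $\partial\beta$ is adjacent to exactly one cell of $\beta$.}
\end{equation}
For $\beta=(x,a,b)$ and $X\subseteq Q$, start with $q=q_0$ and for $y=a,\dots,b$ replace $q$ by $\delta_{(x,y)}(q,X\cap N(x,y)\cap\partial\beta)$. Put $f_\beta(X)=1$ if the final state is in $\mathrm{Acc}_\beta$, and $f_\beta(X)=0$ otherwise. So $f_\beta(X)$ depends only on $X\cap\partial\beta$. It is promised that every $f_\beta$ is monotone on subsets of $Q$.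

Call $X\subseteq Q$ \emph{saturated} if it is a union of bars. Let $H$ be the graph whose vertices are the bars, two bars being adjacent if some of their cells are. We identify sets of bars with saturated sets. Bars are connected, so a saturated set is connected in $H$ if and only if it is connected in the grid, and the components agree. The functions $f_\beta$, restricted to saturated sets, form a network on $H$. Thus Sections~\ref{sec:networks} and~\ref{sec:phases} apply to it: $K$, $T$, $W$, $X$, $Y$, $D$, $A_i$, $C_i$ are now saturated sets, and $\operatorname{cl}_f(\emptyset)$ is the least saturated $X$ with $f_\beta(X)=0$ for all bars $\beta\not\subseteq X$. We also say that $\beta$ is held by $A$ if $f_\beta(Q\setminus A)=0$ when $A\subseteq Q$ is not saturated; then (H1) holds in the form: if $\beta$ is held by $A$ and $A\cap\partial\beta\subseteq A'$, then $\beta$ is held by $A'$.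

\begin{theorem}\label{thm:bars}
Given a bar network $f$, the set $\operatorname{cl}_f(\emptyset)$ is computable in $\mathsf{AC}^2$.
\end{theorem}

\paragraph{The rule system for bars.} Let $g$ be a bar network, let $K,T$ be disjoint saturated sets, and let $\Omega=Q\setminus(K\cup T)$. The statements are now $\Psi(I,P,y,l,r,q)$ with the earlier ranges and $q\in\Gamma$, and
\[
\Phi(I,P)=\Psi(I,P,a,0,0,q_0)\qquad\text{for }I=(x,a,b).
\]
All rules require the segment $I$ of the head to be saturated and contained in $\Omega$. The rule End, $\Psi(I,P,b+1,l,r,q)\leftarrow$, holds for every $q$. The rules Left and Right pass $q$ on unchanged: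
\begin{align*}
\Psi(I,P,y,l,r,q)&\leftarrow\Phi(J,I),\ \Psi(I,P,y,b',r,q)&&\text{if }y\le b,\ J=(x-1,a',b'),\ a'\le y\le b',\\
\Psi(I,P,y,l,r,q)&\leftarrow\Phi(J,I),\ \Psi(I,P,y,l,b',q)&&\text{if }y\le b,\ J=(x+1,a',b'),\ a'\le y\le b'.
\end{align*}
For Up, let $y\le b$, let $v=(x,y)$ lie in the bar $\beta\subseteq I$, let $S$ be as in \eqref{eq:S}, and put
\[
B_y=N(v)\setminus(S\cup T),\qquad q'=\delta_v(q,B_y),
\]
with the tables $\delta$ of $g$. Since $\beta\subseteq S$, we have $B_y\subseteq\partial\beta$. The set $B_y$ consists of the neighbors of $v$ that the scan must treat as fired.
\begin{itemize}
\item If $v$ is not the top cell of $\beta$: $\Psi(I,P,y,l,r,q)\leftarrow\Psi(I,P,y+1,l,r,q')$.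
\item If $v$ is the top cell of $\beta$ and $q'\notin\mathrm{Acc}_\beta$: $\Psi(I,P,y,l,r,q)\leftarrow\Psi(I,P,y+1,l,r,q_0)$.
\end{itemize}

Consider a chain of continuation premises from a node $\Phi(I,P)$ to an instance of End, and a bar $\beta\subseteq I$. The rule Up is applied once in each row of $I$. The state is $q_0$ when the scan enters the bottom row of $\beta$: this holds for the lowest bar of the saturated segment $I$ by definition of $\Phi$, and for the others because Up resets the state at the top of each bar. Let $B\subseteq\partial\beta$ be the union of the sets $B_y$ formed by these applications of Up in the rows of $\beta$. By \eqref{eq:one}, $B\cap N(x,y)=B_y$ in each row of $\beta$. So the scan runs the automaton of $\beta$ on the set $B$, and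
\begin{equation}\label{eq:scan}
\text{the scan can pass the top of $\beta$ if and only if }g_\beta(B)=0 .
\end{equation}

\begin{lemma}\label{lem:bars}
For this rule system:
\begin{itemize}
\item[(a)] if $\Phi(I_0,\emptyset)\in\mathrm{Der}$, then $I_0$ is saturated and contained in a (saturated) $T$-stable set;
\item[(b)] if $W\subseteq\Omega$ is saturated and $T$-stable and $\mathcal H(W)$ is a forest, then $\Phi(I_0,\emptyset)\in\mathrm{Der}_{3n^2}$ for every run $I_0$ of $W$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) As in Lemma~\ref{lem:sound}, let $W$ be the union of the first arguments in a derivation. It is a union of saturated segments, one of which is $I_0$, and $W\subseteq\Omega$. The invariant \eqref{eq:inv} and its proof do not involve the rule condition of Up or the state, so they remain valid. Let $\beta\subseteq W$ be a bar. It meets, hence is contained in, the first argument $I$ of some node. Moving along continuation premises toward the root to a node $\Phi(I,P)$ and from there to an instance of End, as before, we obtain a chain that passes the top of $\beta$, so $g_\beta(B)=0$ by \eqref{eq:scan}. By the invariant, $S\subseteq W$ in each row. A cell of $\partial\beta\setminus(W\cup T)$ is adjacent to a cell of $\beta$, in row $y$ say, and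 is not in $S\cup T$ there, so it is in $B_y$. Hence $B\supseteq\partial\beta\setminus(W\cup T)$, and $g_\beta(Q\setminus(W\cup T))\le g_\beta(B)=0$: the bar $\beta$ is held by $W\cup T$.

(b) The runs of the saturated set $W$ are saturated. Build the derivation of Lemma~\ref{lem:complete}, carrying the state along. In each row, $N(v)\cap W\subseteq S$ as shown there. So for each bar $\beta\subseteq I$ we get $B\subseteq\partial\beta\setminus(W\cup T)$, hence $g_\beta(B)\le g_\beta(Q\setminus(W\cup T))=0$, and by \eqref{eq:scan} the scan passes. The node count is unchanged.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bars}]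
Computing $f_\beta(X)$ is reachability in a layered graph with at most $n+1$ layers of $|\Gamma|$ states, which is in $\mathsf{AC}^1$.

\emph{One connected seed.} Let $K$ be saturated, non-empty and connected, with $g_\beta(\emptyset)=0$ for all bars $\beta\not\subseteq K$. Use the algorithm of Proposition~\ref{prop:seed} with the new rule system, discarding also those $T$ that are not saturated, and accepting $T$ if every bar $\beta\subseteq T$ is held by $G_T\cup T$. Given $T$ and the indices of a statement, $B_y$ is determined, so a rule bit of Up looks up one table entry of $g$ and, at the top of a bar, one bit of $\mathrm{Acc}_\beta$; saturation of $I$ and membership $I\subseteq\Omega$ are tested in $\mathsf{AC}^0$. The number of statements is $O(n^8|\Gamma|)$, polynomial in the input length. So the algorithm is in $\mathsf{AC}^1$. Its correctness proof carries over: Lemma~\ref{lem:sandwich} applies on $H$, Lemma~\ref{lem:bars} replaces Lemmas~\ref{lem:sound} and~\ref{lem:complete}, and Lemma~\ref{lem:forest} does not mention the network. One new point must be checked: the set $T^*$ is not discarded. It is empty or a run of the saturated set $U$, hence saturated.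

\emph{Phases.} The network \eqref{eq:g} is again a bar network on the same bars: put $\mathrm{Acc}_\beta=\emptyset$ for $\beta\subseteq Y$, and for the cells $v$ of a bar $\beta\not\subseteq Y$ use the tables $\delta'_v(q,S)=\delta_v(q,S\cup(D\cap N(v)\cap\partial\beta))$, so that $g_\beta(S)=f_\beta(S\cup D)$. There are at most $n^2$ bars, so Corollary~\ref{cor:phases} gives $O(\log n)$ phases. Each is in $\mathsf{AC}^1$: evaluate the $f_\beta$, compute components, form $g$, and run the one-seed algorithm for all active components in parallel, as in the proof of Theorem~\ref{thm:grid}.
\end{proof}

\subsection{Drawing a planar network with bars}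

We use one result from the literature: a planar embedding of a planar graph, given by the cyclic order (\emph{rotation}) of the edges around each vertex, can be found in $\mathsf{FL}^{\mathsf{SL}}$ \cite{AM}, and $\mathsf{SL}=\mathsf L$ \cite{Rei}. So it is computable in logspace, hence in $\mathsf{AC}^1$.

Different components of $G$ do not interact; we treat them in parallel and assume that $G$ is connected. Compute a breadth-first spanning tree $\tau$ with root $\rho$ and depths $d(v)$: distances come from Boolean matrix powers, and the parent of $v\ne\rho$ is its neighbor of least index among those at distance $d(v)-1$ from $\rho$. This is in $\mathsf{AC}^1$.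

\paragraph{A linear order.} Walk around the tree. Each edge has a half-edge at each of its endpoints. Define a list of items by $\mathrm{visit}(\rho)$, where $\mathrm{visit}(v)$ does the following: emit $\mathrm{open}(v)$; then go through the half-edges at $v$ other than the one to the parent, in rotation order, starting after the parent half-edge (for $\rho$, at a fixed starting point); for a tree edge to a child $w$ call $\mathrm{visit}(w)$, otherwise emit the half-edge; finally emit $\mathrm{close}(v)$. The list has $2|V|+2(|E|-|V|+1)=2|E|+2$ items; let $\mathrm{pos}$ denote positions in it, starting with $1$. The successor of an item is determined locally by the rotations and $\tau$, so $\mathrm{pos}$ is obtained by transitive closure and counting, in $\mathsf{AC}^1$.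

A non-tree edge has two half-edges in the list, at positions $p<q$. \emph{For two non-tree edges, the intervals $[p,q]$ and $[p',q']$ are disjoint or strictly nested.} To see this, embed $G$ in the sphere accordingly and take a thin closed neighborhood $\Delta$ of $\tau$. It is a disc. Its boundary circle meets the non-tree half-edges once each, in the cyclic order in which the walk around $\tau$ emits them. Outside $\Delta$ the non-tree edges are disjoint arcs in the disc $S^2\setminus\mathrm{int}\,\Delta$, so the endpoints of two of them do not interleave on the circle.

\paragraph{Layout.} Let $n=2|V|+2|E|+3$ and $\xi=2|V|+1$. (Figure~\ref{fig:layout} shows a triangle.)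
\begin{itemize}
\item The bar of a vertex $v$ is $\beta_v=(2d(v)+1,\ \mathrm{pos}(\mathrm{open}\,v),\ \mathrm{pos}(\mathrm{close}\,v))$.
\item The wire of a tree edge from $v$ to its child $w$ is the single cell $(2d(v)+2,\mathrm{pos}(\mathrm{open}\,w))$. Its left neighbor is in $\beta_v$, and its right neighbor is the bottom cell of $\beta_w$.
\item The wire of a non-tree edge with half-edges at $u$ (position $p$) and $v$ (position $q>p$) goes right along row $p$ from column $2d(u)+2$ to column $\xi+q-p$, up this column to row $q$, and left along row $q$ to column $2d(v)+2$.
\item Wire cells, and all remaining cells (\emph{walls}), are one-cell bars.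
\end{itemize}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.42]
\draw[black!15] (0,0) grid (11,8);
\filldraw[fill=black!25] (0.1,0.1) rectangle (0.9,7.9);
\filldraw[fill=black!25] (2.1,1.1) rectangle (2.9,3.9);
\filldraw[fill=black!25] (2.1,4.1) rectangle (2.9,6.9);
\node at (0.5,4) {$\rho$};
\node at (2.5,2.5) {$v$};
\node at (2.5,5.5) {$w$};
\draw[very thick] (0.9,1.5)--(2.1,1.5);
\draw[very thick] (0.9,4.5)--(2.1,4.5);
\draw[very thick] (2.9,2.5)--(9.5,2.5)--(9.5,5.5)--(2.9,5.5);
\end{tikzpicture}
\caption{The layout of a triangle with root $\rho$, children $v,w$ and non-tree edge $vw$ (only the used part of the grid). The list is open $\rho$, open $v$, half-edge, close $v$, open $w$, half-edge, close $w$, close $\rho$; item number $k$ belongs to row $k$, counted from below. Here $\xi=7$, and the long wire turns in column $\xi+6-3=10$. The bars of $v$ and $w$ touch, but their functions ignore each other.}\label{fig:layout}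
\end{figure}

\emph{Everything fits into $Q$:} rows are at most $2|E|+2$, bars and tree wires are in columns at most $2|V|-1$, and $\xi+q-p\le2|V|+2|E|+2$.

\emph{Bars and wires are disjoint.} Bars in the same column belong to vertices of equal depth, whose row intervals are disjoint. Tree wires lie in even columns, where there are no bars of vertices, and in distinct rows of ``open'' items. A horizontal part of a non-tree wire lies in the row $p$ of a half-edge at a vertex $u$. This is not the row of an ``open'' item, so it contains no tree wire. The row $p$ lies in the row interval of $\beta_z$ only if $z$ is $u$ or an ancestor of $u$; then $\beta_z$ is in a column $\le2d(u)+1$, left of the wire. Vertical parts of non-tree wires lie in columns $>\xi$, right of all bars of vertices and all tree wires. Finally, two non-tree wires with disjoint intervals use disjoint sets of rows. If $p<p'<q'<q$, then the inner wire has its rows in $[p',q']\subset(p,q)$ and its columns $\le\xi+q'-p'<\xi+q-p$, whereas the cells of the outer wire in rows strictly between $p$ and $q$ are all in column $\xi+q-p$.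

\paragraph{Functions.} The wire of an edge $\{u,v\}$ is a path $c_1,\dots,c_k$ of cells, and there are cells $c_0\in\beta_u$ and $c_{k+1}\in\beta_v$ such that consecutive cells of $c_0,\dots,c_{k+1}$ are adjacent. Put $f_{c_i}(X)=[c_{i-1}\in X\text{ or }c_{i+1}\in X]$ for $1\le i\le k$, and $f\equiv0$ on walls. Let $\kappa_v(u)\in\partial\beta_v$ be the end cell at $v$ of the wire of $\{u,v\}$. For a fixed $v$ these cells are distinct: the one of the parent is to the left of $\beta_v$, the others are to its right in distinct rows. Put
\[
f_{\beta_v}(X)=\varphi_v(\{u:\kappa_v(u)\in X\}).
\]
An automaton scanning $\beta_v$ can evaluate this: in case (a) it stores the set of listed neighbors $u$ with $\kappa_v(u)\in X$ seen so far, which takes at most as many states as the table of $\varphi_v$ has entries; in case (b) it stores the minimum of $\theta_v$ and the sum of weights seen so far. Identify the initial states (empty set, sum $0$) of all these automata with $q_0$, and add two states for the outcomes at wire cells. This is unambiguous, because the tables $\delta_v$ and the sets $\mathrm{Acc}_\beta$ are specific to each cell and each bar. Then $|\Gamma|$ is polynomial, all $f_\beta$ are monotone on subsets of $Q$, and the tables are computable in $\mathsf{AC}^1$.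

\begin{proof}[Proof of Theorem~\ref{thm:planar}]
The functions $\varphi_v$ form a network on $G$. By Lemma~\ref{lem:closure}, its least closed set $F$ exists and is the set of vertices that ever fire. Let $\tilde F=\operatorname{cl}_f(\emptyset)$ for the bar network just defined. We show that $v\in F$ if and only if $\beta_v\subseteq\tilde F$; then Theorem~\ref{thm:bars} finishes the proof.

Let $X_F$ be the union of the bars $\beta_v$, $v\in F$, and of the wires of all edges with an endpoint in $F$. It is closed. Indeed, walls have $f\equiv0$. If a wire cell $c_i$ is outside $X_F$, then neither endpoint of its edge is in $F$, so $c_{i-1},c_{i+1}\notin X_F$. If $v\notin F$, then $\kappa_v(u)\in X_F$ if and only if $u\in F$, so $f_{\beta_v}(X_F)=\varphi_v(F)=0$. Hence $\tilde F\subseteq X_F$, and $\beta_v\subseteq\tilde F$ implies $v\in F$.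

Conversely, let $V'=\{v:\beta_v\subseteq\tilde F\}$. If $u\in V'$, then all wires at $u$ lie in $\tilde F$, by induction along the wire. So for $v\notin V'$ we have $\varphi_v(V')\le f_{\beta_v}(\tilde F)=0$. Thus $V'$ is closed in $G$, and $F\subseteq V'$.
\end{proof}

\begin{corollary}\label{cor:applications}
The following are in $\mathsf{AC}^2$.
\begin{enumerate}
\item Freezing sandpiles, bootstrap percolation with arbitrary thresholds, and freezing majority (strict or non-strict) on planar graphs of any degree.
\item The value of planar monotone circuits with AND, OR and threshold gates of unbounded fan-in, also with directed cycles under least-fixed-point semantics.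
\item Satisfiability of Horn formulas with planar variable--clause incidence graph.
\item The $k$-core of a planar graph.
\end{enumerate}
\end{corollary}

\begin{proof}
Each is a case of Theorem~\ref{thm:planar}(b). Thresholds larger than the total weight at a vertex may be replaced by this weight plus $1$.

(1) All weights are $1$, and $\theta_v$ is the number of active neighbors that $v$ needs; initially active vertices get $\theta_v=0$. For the sandpile with firing threshold $\deg v$, $\theta_v=\max(0,\deg v-c(v))$.

(2) Let $w_v(u)$ be the number of wires from $u\ne v$ to $v$ (so $0$ or $1$ without parallel wires). Take $\theta_v=1$ for OR, $\theta_v$ equal to the fan-in for AND, and $\theta_v=t$ for a threshold gate that needs $t$ true inputs. Wires from a gate to itself still count in the fan-in but carry no weight, since a gate that has not fired cannot help itself. A true input has $\theta=0$; a false input has weights $0$ and $\theta=1$.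

(3) Delete tautological clauses and repeated literals; then each edge of the incidence graph has one role. A clause vertex has weight $1$ on its negated variables, weight $0$ on its head, and $\theta$ equal to the number of negated variables. A variable vertex has weight $1$ on the clauses whose head it is, weight $0$ on the others, and $\theta=1$. The variables that fire form the least model of the clauses with a head. So the formula is unsatisfiable if and only if a clause without a head fires.

(4) Repeatedly removing a vertex with fewer than $k$ remaining neighbors leaves the $k$-core. A vertex has fewer than $k$ remaining neighbors if and only if at least $\deg v-k+1$ of its neighbors have been removed. So with weights $1$ and $\theta_v=\max(0,\deg v-k+1)$ the core is $V\setminus F$.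
\end{proof}

\section{Other dimensions}\label{sec:dim}

\subsection{Upper bounds}

The case $d=2$ of Theorem~\ref{thm:dim} is Theorem~\ref{thm:main}. For $d=1$, a cell outside the interval has a neighbor outside and needs both neighbors, so no outside cell can be the first outside cell to fire, and none fires. The instance is then a grid network whose first row carries the functions $[c(v)+\#\{\text{fired horizontal neighbors}\}\ge2]$ and whose other cells have $f\equiv0$; apply Theorem~\ref{thm:grid}. For $d\ge3$, a cell outside the cube has a coordinate out of range, and its neighbors that differ from it in another coordinate are outside as well. Since an outside cell needs all $2d$ neighbors, again no outside cell fires, and simulation shows that FSPP$_d\in\mathsf P$.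

\subsection{Hardness for $d\ge3$}

The monotone circuit value problem, for acyclic circuits with constants $0,1$ and AND and OR gates of fan-in $2$, is $\mathsf P$-complete under logspace reductions \cite{Gol}. We reduce it to FSPP$_d$. Say that a cell has \emph{threshold} $\theta$ if it holds $2d-\theta$ grains; it fires once $\theta$ of its neighbors have fired. Cells with $0$ grains are inert background: they fire only when all their neighbors have fired.

Two difficulties must be overcome. Wires must cross; for this, wires will run at height $z=2$ above horizontal buses at height $z=0$. And wires of threshold-$1$ cells conduct backward: when an OR gate has a true and a false input, its firing would run back along the wire from the false input and fire it. Each wire therefore contains a \emph{diode}, a cell of threshold $2$ that meets the source side of the wire in two cells but the target side in only one (Figure~\ref{fig:diode}).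

\paragraph{Construction.} Let the gates be $1,\dots,m$. An AND or OR gate $j$ has predecessors $p_{-1}(j)$ and $p_{+1}(j)$, both different from $j$. We use coordinates $(x,y,z)$; all other coordinates are $0$.
\begin{itemize}
\item The bus of gate $i$ is $B_i=\{(x,4i,0):1\le x\le4m+1\}$, with $\theta=1$, except that $(1,4i,0)$ has $\theta=0$ if gate $i$ is the constant $1$.
\item An AND or OR gate $j$ has a gate cell $\gamma_j=(4j,4j,2)$, with $\theta=2$ for AND and $\theta=1$ for OR, and a stub $t_j=(4j,4j,1)$ with $\theta=1$.
\item For each AND or OR gate $j$, each $\varepsilon=\pm1$ and $i=p_\varepsilon(j)$ there is a wire from $i$ to $j$ in the plane $x=4j+\varepsilon$. With $\sigma=\mathrm{sign}(j-i)$ it consists of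
\begin{itemize}
\item the \emph{pre-part} $(x,4i,1),(x,4i,2),(x,4i+\sigma,2),(x,4i+\sigma,3),(x,4i+2\sigma,3)$, with $\theta=1$;
\item the \emph{diode} $(x,4i+2\sigma,2)$, with $\theta=2$;
\item the \emph{post-part}: all $(x,y,2)$ with $y$ from $4i+3\sigma$ to $4j$, with $\theta=1$.
\end{itemize}
\item All other cells are background, with $0$ grains.
\end{itemize}
All non-background cells lie in the cube $[0,4m+1]^d$, and the map is computable in logspace. The contents are in $\{0,2d-2,2d-1,2d\}$. The target is $u=(1,4\,\mathrm{out},0)$, where $\mathrm{out}$ is the output gate.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75]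
\draw[black!15] (-1,0) grid (6,4);
\foreach \y/\z in {0/1,0/2,1/2,1/3,2/3}
  {\filldraw[fill=black!15] (\y,\z) rectangle (\y+1,\z+1); \node at (\y+0.5,\z+0.5) {$1$};}
\filldraw[fill=black!60] (2,2) rectangle (3,3);
\node[white] at (2.5,2.5) {$2$};
\foreach \y/\z in {3/2,4/2}
  {\filldraw[fill=white] (\y,\z) rectangle (\y+1,\z+1); \node at (\y+0.5,\z+0.5) {$1$};}
\filldraw[fill=white,thick] (0,0) rectangle (1,1);
\node at (0.5,0.5) {$B_i$};
\filldraw[fill=white,thick] (4,0) rectangle (5,1);
\node at (4.5,0.5) {$B_j$};
\draw[->] (-1,-0.4)--(6,-0.4) node[right] {$y$};
\draw[->] (-1.4,0)--(-1.4,4) node[above] {$z$};
\end{tikzpicture}
\caption{A wire from gate $i$ to gate $j=i+1$, seen in its plane $x=4j\pm1$; numbers are thresholds. The light gray pre-part meets the dark diode in two cells, the white post-part in one. So firing passes from left to right only. The two buses are perpendicular to the plane of the picture. The last cell of the post-part touches the gate cell $\gamma_j$ in the neighboring plane $x=4j$.}\label{fig:diode}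
\end{figure}

\paragraph{Adjacencies.} We list all adjacencies between non-background cells. Distinct buses are not adjacent. At heights $z\ge1$, each plane $x\equiv\pm1\pmod4$ contains at most one wire and nothing else, and no two such planes are neighbors; planes $x\equiv2\pmod 4$ are empty; and the plane $x=4j$ contains at most $t_j$ and $\gamma_j$. At height $1$ the only non-background cells are the stubs $t_j$ and the first cells $(x,4i,1)$ of the wires. A cell of a wire into $j$ with $y=4j$ can only be the end $(4j\pm1,4j,2)$ of its post-part, because $i\neq j$ and the pre-part and diode have $|y-4i|\le2$; in particular $(4j\pm1,4j,1)$ is background. Hence the adjacencies are exactly the following: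
\begin{itemize}
\item inside a bus, inside a pre-part, and inside a post-part (each of these is connected);
\item $B_i$ with the first cells of the wires from $i$;
\item the diode of a wire with exactly two pre-part cells, $(x,4i+\sigma,2)$ and $(x,4i+2\sigma,3)$, and exactly one post-part cell, $(x,4i+3\sigma,2)$, of the same wire;
\item the end $(4j\pm1,4j,2)$ of a post-part with $\gamma_j$; $\gamma_j$ with $t_j$; and $t_j$ with $B_j$.
\end{itemize}

\paragraph{True gates fire.} We show by induction along the circuit that $B_i$ fires entirely if gate $i$ has value $1$. For the constant $1$ this is clear. If $B_i$ fires, then in every wire from $i$ the pre-part fires, then the diode, which has two fired neighbors, then the post-part. So if an AND or OR gate $j$ has value $1$, then enough post-parts ending at $\gamma_j$ fire, and $\gamma_j$, $t_j$ and $B_j$ fire.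

\paragraph{False gates do not fire.} Call a gate true or false according to its value. Let $X$ be the union of all $B_i$, $t_i$, $\gamma_i$ (the last two if they exist) and all wires from $i$, over all true gates $i$, together with the post-parts of all wires into true gates. Every non-background cell $v\notin X$ of threshold $\theta$ has fewer than $\theta$ neighbors in $X$:
\begin{itemize}
\item Cells of $B_i$, $t_i$ and pre-parts from $i$, for a false gate $i$, have no neighbors in $X$: their non-background neighbors belong to $B_i$, $t_i$, $\gamma_i$, or to pre-parts or diodes of wires from $i$. They have $\theta=1$, since $i$ is not the constant $1$.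
\item A diode with false source has at most one neighbor in $X$, in the post-part, and $\theta=2$.
\item A post-part cell of a wire from a false gate to a false gate $j$ has no neighbor in $X$: its non-background neighbors are in this post-part, the diode of the wire, or $\gamma_j$.
\item For a false gate $j$, the neighbors of $\gamma_j$ in $X$ are ends of post-parts from true gates. There are none if $j$ is an OR and at most one if $j$ is an AND.
\end{itemize}
Let $X^+$ be $X$ together with all background cells all of whose neighbors are in $X$. A cell $v\notin X^+$ has no neighbor in $X^+\setminus X$, since such a neighbor would have all its neighbors, including $v$, in $X$. So $v$ has the same neighbors in $X^+$ as in $X$. These are fewer than its threshold: for non-background $v$ by the list above, and for background $v$ because otherwise $v$ would belong to $X^+$. By induction on the firings, all fired cells lie in $X^+$, which is disjoint from $B_i$ for every false $i$.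

Thus $u$ fires if and only if the circuit has value $1$. Together with membership in $\mathsf P$ this completes the proof of Theorem~\ref{thm:dim}.\qed

\begin{thebibliography}{9}
\bibitem{AM} E. Allender, M. Mahajan, \emph{The complexity of planarity testing}, Inform. Comput. 189 (2004).
\bibitem{GMP} Eric Goles, Pedro Montealegre and K\'evin Perrot, \emph{Freezing sandpiles and Boolean threshold networks: equivalence and complexity}, arXiv:2101.04204 (2021).
\bibitem{Gol} L. Goldschlager, \emph{The monotone and planar circuit value problems are log space complete for P}, SIGACT News 9(2), 1977.
\bibitem{Rei} O. Reingold, \emph{Undirected connectivity in log-space}, J. ACM 55 (2008).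
\end{thebibliography}

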